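# One-sided Fourier decay slower than $e^{-c\sqrt n}$, and functions that live on nowhere dense sets

## A bounded function with support exactly $E$ and $|\nu_n|\le M_n$

**Theorem 1.** Let $\mathbb T=\{z\in\mathbb C:|z|=1\}$ with normalized arc-length measure $dm$, and for $g\in L^1(\mathbb T)$ put
$$\nu_n=\int_{\mathbb T}\overline x^{\,n}g(x)\,dm(x),\qquad n\ge 0.$$
Let $M=\{M_n\}_{n\ge0}$ be positive numbers with $\log^+(1/M_n)=o(\sqrt n)$. Put $p(n)=\log^+(1/M_n)$ and
$$h(t)=\sup_{n\ge0}\,(p(n)-nt)\quad(0<t\le1),\qquad \varepsilon(r)=\sup_{0<t\le\min(r,1)}t\,h(t)\quad (r>0).$$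
Let $E\subset\mathbb T$ be closed with $m(E)>0$, and let the components of $\mathbb T\setminus E$ be arcs $I_j=\{y_je^{i\theta}:|\theta|<\alpha_j\}$ with $y_j\in\mathbb T$, $0<\alpha_j\le\frac12$ and
$$\sum_j\varepsilon(2\alpha_j)<\infty .$$
Then there is $g\in L^\infty(\mathbb T)$ with $\{g\neq0\}=E$ up to a null set and $|\nu_n|\le M_n$ for all $n\ge0$.

The numbers $\nu_n$ are the Fourier coefficients of $g$ with nonnegative index only. They are the Taylor coefficients of the Cauchy transform
$$\mathcal C_\nu(z)=\int_{\mathbb T}\frac{g(x)\,dm(x)}{1-\overline xz}=\sum_{n\ge0}\nu_nz^n,\qquad z\in\mathbb D,\quad \nu=g\,dm,$$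
where $\mathbb D$ is the open unit disk. The theorem says that one may prescribe a closed set $E$, possibly nowhere dense, and a decay rate $M_n$, and find a $g$ that is nonzero almost everywhere on $E$, zero almost everywhere off $E$, and whose nonnegative coefficients obey the rate. The price is a summability condition on the gaps of $E$, measured by $\varepsilon$. The coefficients of negative index are not restricted.

## The functions $h$ and $\varepsilon$

The function $h$ is a Legendre transform of $p$. Taking $n=0$ in the supremum gives $h\ge p(0)\ge0$, and $h$ is nonincreasing in $t$. We need to know that it is finite, and how fast it grows as $t\to0^+$.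

Let $\eta>0$. Since $p(n)=o(\sqrt n)$, there is $C_\eta$ with $p(n)\le\eta\sqrt n+C_\eta$ for all $n$. With $s=\sqrt x$,
$$h(t)\le C_\eta+\sup_{x\ge0}(\eta\sqrt x-xt)=C_\eta+\sup_{s\ge0}(\eta s-ts^2)=C_\eta+\frac{\eta^2}{4t}.$$
So $h<\infty$, and $t\,h(t)\le C_\eta t+\eta^2/4$. Hence $\varepsilon<\infty$ and $\limsup_{r\to0^+}\varepsilon(r)\le\eta^2/4$. As $\eta$ is arbitrary,
$$\varepsilon(r)\to0\qquad(r\to0^+).\tag{1}$$
Also, $\varepsilon$ is nondecreasing. Here are four cases by hand.

*Constant $M_n=c$.* Then $p$ is constant, $h$ is constant, and $\varepsilon(r)\le Cr$. The arcs are disjoint and $m(I_j)=\alpha_j/\pi$, so $\sum_j\alpha_j\le\pi$ and the gap condition is automatic. The theorem is then obvious: take $g=c\,1_E$.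

*Powers, $M_n=(n+1)^{-N}$ with an integer $N\ge3$.* The function $N\log(x+1)-xt$ is largest at $x+1=N/t$, so $h(t)\le N\log(N/t)-N+t\le N\log(N/t)$. Since $t\log(N/t)$ increases on $(0,N/e)$, which contains $(0,1]$, we get $\varepsilon(r)\le Nr\log(N/r)$ for $r\le1$. The gap condition holds as soon as $\sum_j\alpha_j\log(1/\alpha_j)<\infty$.

*$M_n=e^{-n^a}$ with $0<a<\frac12$.* The function $x^a-xt$ is largest at $x=(a/t)^{1/(1-a)}$, where $xt=ax^a$, so its maximum is $(1-a)x^a=C\,t^{-a/(1-a)}$. Hence $h(t)\le Ct^{-a/(1-a)}$ and $\varepsilon(r)\le C r^{(1-2a)/(1-a)}$. Theorem 1 therefore applies to every closed $E$ with $m(E)>0$, $\alpha_j\le\frac12$ and $\sum_jm(I_j)^{(1-2a)/(1-a)}<\infty$.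

*The excluded rate, $M_n=e^{-c\sqrt n}$.* Here $h(t)\le c^2/(4t)$ by the computation above. Conversely let $x=c^2/(4t^2)$ with $t\le c/2$, so that $x\ge1$, and let $n$ be the integer part of $x$. Then $\sqrt x-\sqrt n\le\sqrt x-\sqrt{x-1}\le1/\sqrt x=2t/c$, so
$$h(t)\ge c\sqrt n-nt\ge c\sqrt x-2t-xt=\frac{c^2}{4t}-2t .$$
Thus $t\,h(t)\to c^2/4$, and $\varepsilon(r)\ge c^2/4$ for every $r>0$. If $\varepsilon$ is defined by the same formula, $\sum_j\varepsilon(2\alpha_j)<\infty$ now allows only finitely many gaps. The exponent $\frac12$ in the hypothesis of Theorem 1 is exactly where $\varepsilon$ stops tending to $0$.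

## Essentially open supports and a false conjecture

**Definition.** A measurable set $U\subset\mathbb T$ is *essentially open* if it coincides, up to a set of $m$-measure zero, with an open subset of $\mathbb T$.

A closed arc is essentially open, since it differs from its interior by two points. A closed nowhere dense set $E$ with $m(E)>0$ is not. Indeed, suppose $V$ is open and $m(V\triangle E)=0$. Then $V\setminus E$ is open and null, hence empty, so $V\subset E$. Since $E$ is nowhere dense, $V=\emptyset$, and then $m(E)=m(V\triangle E)=0$, a contradiction.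

The following known result is quoted without proof.

**Theorem A (known).** If $g\in L^1(\mathbb T)$ and $|\nu_n|=\mathcal O(\exp(-c\sqrt n))$ for some $c>0$, then the set $U=\{x\in\mathbb T:|g(x)|>0\}$ is essentially open, and $\log|g|$ is locally integrable on $U$, that is, integrable on every compact subset of the open set in question.

A sequence of positive numbers is *logarithmically convex* if $M_n^2\le M_{n-1}M_{n+1}$ for all $n\ge1$. For example, $e^{-n^a}$ with $0<a\le1$ is logarithmically convex, because $n^a$ is concave. The problem is taken from Bartosz Malman, "Shift operators, Cauchy integrals and approximations", arXiv:2308.06495 (2023).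

**Conjecture.** The conclusion of Theorem A can be reached if merely $\sup_{n\ge0}|\nu_n|/M_n<\infty$ for some logarithmically convex sequence of positive numbers with $M_n\to0$ and
$$\sum_{n\ge0}\frac{(\log1/M_n)^2}{1+n^2}=\infty .$$

For $M_n=e^{-n^a}$ the series is $\sum n^{2a}/(1+n^2)$, which diverges exactly when $a\ge\frac12$. So on pure powers the conjecture agrees with Theorem A, and a counterexample has to sit in a logarithmic gap just below $\sqrt n$. Theorem 1 gives the following.

**Corollary 2.** If $\log^+(1/M_n)=o(\sqrt n)$, then for each $\eta\in(0,1)$ there are a closed nowhere dense $E$ with $m(E)>1-\eta$ and $g\in L^\infty(\mathbb T)$ with $\{g\ne0\}=E$ a.e. and $|\nu_n|\le M_n$ for all $n$. For this $g$ the set $U$ is not essentially open.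

**Corollary 3 (the conjecture is false).** The sequence $M_n=\exp\big(-\sum_{k=1}^n(k\log(k+2))^{-1/2}\big)$ satisfies all hypotheses of the conjecture, and its conclusion fails for it.

**Corollary 4 (sharp threshold).** Let $M_n>0$ be such that $L=\lim_n\log(1/M_n)/\sqrt n\in[0,\infty]$ exists. The conclusion of Theorem A holds for all $g\in L^1(\mathbb T)$ with $\nu_n=O(M_n)$ if and only if $L>0$.

By Corollary 2 the conclusion fails for every positive sequence with $\log^+(1/M_n)=o(\sqrt n)$, whether or not the series diverges and whether or not the sequence is logarithmically convex. So the exponent $\sqrt n$ in Theorem A cannot be lowered at all.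

**Proof of Corollary 2.** *This step builds a nowhere dense $E$ whose gaps are as short as Theorem 1 requires.* By (1) choose $a_j\in(0,\frac12]$ with $\varepsilon(2a_j)\le2^{-j}$ and $a_j\le\eta2^{-j}$. Then $\sum_j\varepsilon(2a_j)<\infty$ and $\sum_ja_j/\pi<\eta$. Since $\varepsilon$ is nondecreasing, both remain true if some $a_j$ are replaced by smaller positive numbers.

Let $\{q_i\}$ be a dense sequence in $\mathbb T$. At step $j$, let $q_i$ be the first point of the sequence outside the closed arcs $\overline{I_1},\dots,\overline{I_{j-1}}$. It exists, because these arcs have total measure less than $1$ and so their complement is a nonempty open set. Let $I_j$ be the open arc centered at $q_i$ with half-length $\alpha_j\le a_j$, so small that $\overline{I_j}$ is disjoint from the earlier closed arcs. After step $j$ the points $q_1,\dots,q_j$ are all covered by closed arcs, since we always took the first uncovered one. Hence every $q_i$ lies in the closure of $\bigcup_jI_j$, and this open set is dense.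

So $E=\mathbb T\setminus\bigcup_jI_j$ is closed and nowhere dense, and $m(E)=1-\sum_j\alpha_j/\pi>1-\eta$. The $I_j$ are disjoint, open and connected, so they are exactly the components of $\mathbb T\setminus E$. Theorem 1 gives $g$. Its set $U$ equals $E$ up to a null set, and we saw above that $E$ is not essentially open. $\square$

**Proof of Corollary 3.** *We check the hypotheses of the conjecture and of Corollary 2.* Let $d_k=(k\log(k+2))^{-1/2}$, which is decreasing. Then $p(n)=\log(1/M_n)=\sum_{k=1}^nd_k$. For $n\ge1$ we have $p(n)-p(n-1)=d_n\ge d_{n+1}=p(n+1)-p(n)$, so $2p(n)\ge p(n-1)+p(n+1)$, which is $M_n^2\le M_{n-1}M_{n+1}$.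

Since $d_k\sqrt k\to0$, for each $\eta>0$ there is a constant $C$ with $p(n)\le C+\eta\sum_{k\le n}k^{-1/2}\le C+2\eta\sqrt n$. So $p(n)=o(\sqrt n)$. On the other hand $p(n)\ge nd_n=\sqrt{n/\log(n+2)}$, so $M_n\to0$ and
$$\sum_{n\ge0}\frac{(\log1/M_n)^2}{1+n^2}\ge\sum_{n\ge1}\frac n{(1+n^2)\log(n+2)}=\infty,$$
by comparison with $\sum1/(n\log n)$. All hypotheses of the conjecture hold. Corollary 2 gives $g\in L^\infty\subset L^1$ with $|\nu_n|\le M_n$ whose set $U$ is not essentially open. $\square$

**Proof of Corollary 4.** If $L>0$, pick $0<c<L$. Then $M_n=O(e^{-c\sqrt n})$ and Theorem A applies. If $L=0$, then $\log^+(1/M_n)=o(\sqrt n)$ and Corollary 2 gives a counterexample. $\square$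

Corollary 4 leaves aside sequences for which $\log(1/M_n)/\sqrt n$ has no limit, with $\liminf=0<\limsup$, and no claim is made about them. Theorem A is used only in Corollary 4. From here on everything is devoted to Theorem 1.

## Why $g$ cannot be assembled from smooth pieces

If $E=\mathbb T$, then $g(x)=\overline x$ works: $\nu_n=\int\overline x^{\,n+1}dm=0$ for all $n\ge0$. If $E$ is one closed arc and $M_n=(n+1)^{-N}$, a small multiple of a smooth bump that is positive inside the arc works, by integrating by parts $N$ times.

It is natural to try to continue with smooth bumps, or smoothed versions of $1_E$, for nowhere dense $E$. This fails at once. Suppose $\sum_{n\in\mathbb Z}|\widehat g(n)|<\infty$ and $g=0$ a.e. off $E$. Then $g$ is, after a change on a null set, continuous; so it vanishes on the dense open set $\mathbb T\setminus E$, and therefore everywhere. So for a summable sequence $M_n$ the coefficients of negative index cannot be summable. In particular $g$ cannot be real-valued, since then $|\widehat g(-n)|=|\widehat g(n)|$. The sequence of Corollary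 3 is summable, because $M_n\le\exp(-\sqrt{n/\log(n+2)})$. A successful $g$ must use the freedom at negative indices, and it is hard to write down. We obtain it by duality.

## Duality: from the function $g$ to sequences of polynomials

Suppose $g_1\in L^\infty(E)$ satisfies $|\int_Ex^ng_1\,dm|\le M_n$. For a polynomial $f=\sum a_nz^n$ we then have $|\int_Efg_1\,dm|\le\sum|a_n|M_n$. If polynomials $f_k$ become small in the norm $\sum|a_n|M_n$ while $f_k\to\varphi$ in $L^1(E)$, then $\int_E\varphi g_1\,dm=0$. To get many functions $g_1$, we want no nonzero $\varphi$ to arise in this way.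

The norm $\sum|a_n|M_n$ is awkward for function theory, so we use a weaker norm with a geometric meaning. For $f$ continuous on $\mathbb D$ put
$$\|f\|_h=\sup_{z\in\mathbb D}|f(z)|\,e^{-h(1-|z|)} .$$
With $t=1-|z|$ we have $|z|^n\le e^{-nt}$, and $h(t)\ge p(n)-nt$ by definition. So $|z|^ne^{-h(t)}\le e^{-nt-h(t)}\le e^{-p(n)}\le M_n$, that is,
$$\|z^n\|_h\le M_n\qquad(n\ge0).\tag{2}$$
In particular $\|f\|_h\le\sum|a_n|M_n$. The statement to prove is the following.

**Proposition 5.** Under the assumptions of Theorem 1, let $f_k$ be polynomials with $\|f_k\|_h\to0$ and $f_k\to\varphi$ in $L^1(E,m)$. Then $\varphi=0$ $m$-a.e. on $E$.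

We first deduce Theorem 1 from it.

**Step 1: the Banach space.** *We set up a space in which Proposition 5 is a statement about a closed subspace.* Let $C_h$ be the space of continuous $f$ on $\mathbb D$ with $\|f\|_h<\infty$. It contains the polynomials because $h\ge0$. It is complete: since $h$ is nonincreasing and finite, $h(1-|z|)\le h(1-r)$ for $|z|\le r<1$. So a Cauchy sequence converges uniformly on each disk $|z|\le r$ to a continuous $f$, and letting one index tend to infinity in $|f_k-f_l|\le\delta e^{h(1-|z|)}$ gives convergence in norm. Let $Y$ be the closure of $\{(f|_E,f):f\text{ a polynomial}\}$ in $L^1(E,m)\oplus C_h$. Proposition 5 says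
$$(\varphi,0)\in Y\ \Longrightarrow\ \varphi=0 .\tag{3}$$

**Step 2: many functionals.** *We show that every part of $E$ is seen by some function with small coefficients.* Let $\mathcal G$ be the linear space of $g_1\in L^\infty(E)$, extended by $0$ to $\mathbb T$, with $\sup_n|\int x^ng_1\,dm|/M_n<\infty$. We claim that if $A\subset E$ is measurable and $m(A)>0$, then some $g_1\in\mathcal G$ has $\int_Ag_1\,dm\ne0$.

By (3), $(1_A,0)\notin Y$. By Hahn–Banach some continuous functional vanishes on $Y$ and not at $(1_A,0)$. Such a functional has the form $(u,f)\mapsto\int_Eug_1\,dm+\ell(f)$ with $g_1\in L^\infty(E)$ and $\ell\in C_h^*$. So $\int_Efg_1\,dm+\ell(f)=0$ for all polynomials $f$, and $\int_Ag_1\,dm\ne0$. With $f=z^n$, (2) gives $|\int x^ng_1\,dm|=|\ell(z^n)|\le\|\ell\|M_n$. So $g_1\in\mathcal G$.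

**Step 3: countably many functions cover $E$.** *We find a sequence in $\mathcal G$ whose supports together fill $E$.* Consider $m\big(\bigcup_i\{g_{(i)}\ne0\}\big)$ over all countable families in $\mathcal G$. The supremum is attained, since one can unite a maximizing sequence of countable families. Fix a maximal family $g_{(1)},g_{(2)},\dots$, and let $A$ be the part of $E$ not covered. If $m(A)>0$, Step 2 gives $g_1\in\mathcal G$ with $\int_Ag_1\,dm\ne0$, so $g_1\ne0$ on a subset of $A$ of positive measure, and adding $g_1$ enlarges the union. This contradicts maximality, so $m(A)=0$. Multiplying by positive constants, we may assume $\|g_{(i)}\|_\infty\le1$ and $|\int x^ng_{(i)}\,dm|\le M_n$ for all $n$ and $i$.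

**Step 4: one function for all of $E$.** *We combine the $g_{(i)}$ so that they do not cancel.* For $a=(a_i)\in[0,1]^{\mathbb N}$ let $g_a=\sum_ia_i2^{-i}g_{(i)}$. Then $\|g_a\|_\infty\le1$, $g_a=0$ off $E$, and $|\int x^ng_a\,dm|\le\sum_i2^{-i}M_n=M_n$. Fix $x$ with some $g_{(i)}(x)\ne0$. For fixed values of the other coordinates, $g_a(x)=0$ for at most one value of $a_i$. So the set of $a$ with $g_a(x)=0$ has product Lebesgue measure $0$. Almost every $x\in E$ is of this kind, and by Fubini, for almost every $a$ we have $g_a\ne0$ a.e. on $E$. Fix such an $a$ and put $g=\overline{g_a}$. Then $\{g\ne0\}=E$ up to a null set, and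
$$|\nu_n|=\Big|\int\overline x^{\,n}\,\overline{g_a}\,dm\Big|=\Big|\int x^ng_a\,dm\Big|\le M_n .$$
This proves Theorem 1, given Proposition 5. $\square$

## Working on the unit circle: what is available and what is missing

Write $P(z,y)=\frac{1-|z|^2}{|z-y|^2}$ for the Poisson kernel and $P[u](z)=\int_{\mathbb T}u(y)P(z,y)\,dm(y)$.

If $E=\mathbb T$, Proposition 5 is immediate. For $z\in\mathbb D$ we have $f_k(z)=P[f_k](z)\to P[\varphi](z)$ and also $|f_k(z)|\le\|f_k\|_he^{h(1-|z|)}\to0$. So $P[\varphi]=0$ and $\varphi=0$ a.e.

If $E\ne\mathbb T$, a natural plan is to divide $f_k$ by an outer function that dominates all of them on $\mathbb T$, and then use bounded analytic functions. This needs an integrable $\lambda$ on $\mathbb T$ with $\log|f_k|\le\lambda$ for all $k$. On $E$ the $L^1$ convergence will provide it. On $\mathbb T\setminus E$ there is no bound at all, because $h(1-|z|)$ may tend to infinity at the circle. For instance, if $M_n\to0$, the polynomials $M_n^{-1/2}z^n$ have $\|\cdot\|_h\le M_n^{1/2}\to0$, but modulus $M_n^{-1/2}\to\infty$ on all of $\mathbb T$.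 Retreating to a circle $|z|=r$ gives the bound $h(1-r)$ there, but loses $E$.

Something quantitative about growth is needed. Convergence $f_k\to0$ locally uniformly in $\mathbb D$ is not enough for any closed $E\ne\mathbb T$. Indeed, $\{|z|\le1-\frac1k\}\cup E$ is compact with connected complement, since the outside of the closed disk and the open annulus are joined through $\mathbb T\setminus E$. By Runge's theorem, applied to the function equal to $0$ near the disk and $1$ near $E$, there are polynomials $f_k$ with $|f_k|<\frac1k$ on the disk and $|f_k-1|<\frac1k$ on $E$. They tend to $0$ locally uniformly in $\mathbb D$ and to $1$ on $E$.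

The way out is to replace $\mathbb T$ by a curve $J\subset\overline{\mathbb D}$ that contains $E$ and makes a detour into $\mathbb D$ under each gap $I_j$. On the detours the bound $\|f_k\|_h\le1$ gives $\log|f_k|\le h(1-|z|)$, and on $E$ nothing is lost. Two things have to be verified for the domain $\Omega$ inside $J$, with harmonic measure $\omega$. First, $\int h(1-|z|)\,d\omega$ over all detours must be finite. Near the ends of a gap the detour returns to $\mathbb T$, where $h(1-|z|)$ may be unbounded, so a bound on the total mass of $\omega$ on the detour is not sufficient. Second, $\omega$ must still see $E$, meaning that subsets of $E$ with $\omega$-measure zero have $m$-measure zero. Circular arcs orthogonal to $\mathbb T$ give both.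

## Orthogonal arcs under the gaps

Let $E$, $I_j$, $\alpha_j$ be as in Theorem 1. Put
$$\Gamma_j=\mathbb D\cap\{z:|z-y_j\sec\alpha_j|=\tan\alpha_j\}.$$
The center has modulus $\sec\alpha_j$ and $\sec^2\alpha_j=1+\tan^2\alpha_j$, so the circle is orthogonal to $\mathbb T$. Since $|e^{\pm i\alpha_j}-\sec\alpha_j|^2=1-2+\sec^2\alpha_j=\tan^2\alpha_j$, it meets $\mathbb T$ at the endpoints $y_je^{\pm i\alpha_j}$ of $I_j$.

**Lemma 6.** Let $B_j(z)=P(z,y_je^{i\alpha_j})+P(z,y_je^{-i\alpha_j})$.

(a) On $\Gamma_j$, $1-|z|\le2\alpha_j$.

(b) On $\Gamma_j$, $B_j(z)\ge\dfrac1{1-|z|}$.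

(c) On $\Gamma_j$, $P[1_{I_j}]=\frac12$.

(d) In polar form $z=ry_je^{i\theta}$, $|\theta|\le\pi$, the set $\{z\in\mathbb D:|z-y_j\sec\alpha_j|\le\tan\alpha_j\}$ is given by $|\theta|<\alpha_j$ and $\rho\le r<1$, where $\rho=c-\sqrt{c^2-1}$ and $c=\cos\theta/\cos\alpha_j$. The arc $\Gamma_j$ is the part $r=\rho$.

**Proof of (a).** *The arc must not go deeper than a multiple of the gap length.* Every point of the circle has modulus at least $\sec\alpha_j-\tan\alpha_j$. So on $\Gamma_j$ we have $1-|z|\le1-\sec\alpha_j+\tan\alpha_j\le\tan\alpha_j$. Since $\alpha_j\le\frac12<\frac\pi4$ and $\tan$ is convex on $[0,\frac\pi4]$, $\tan\alpha_j\le\frac4\pi\alpha_j\le2\alpha_j$.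

**Proof of (b).** *We exhibit a positive harmonic function in $\mathbb D$ that is as large as $1/(1-|z|)$ on $\Gamma_j$, but whose value at $0$ is $2$, independent of the gap.* Rotate so that $y_j=1$. Write $\alpha=\alpha_j$, $z=X+iY\in\Gamma_j$, $q=|z|^2$. The circle equation $q-2X\sec\alpha+\sec^2\alpha=\tan^2\alpha$ reads $1+q=2X\sec\alpha$, or $2X=(1+q)\cos\alpha$. Hence
$$|z-e^{\pm i\alpha}|^2=A\mp2Y\sin\alpha,\qquad A=1+q-2X\cos\alpha=(1+q)\sin^2\alpha .$$
Also $4Y^2=4q-4X^2=4q-(1+q)^2\cos^2\alpha$, so
$$A^2-4Y^2\sin^2\alpha=\sin^2\alpha\,\big[(1+q)^2\sin^2\alpha-4q+(1+q)^2\cos^2\alpha\big]=\sin^2\alpha\,(1-q)^2 .$$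
Adding the two fractions,
$$B_j(z)=(1-q)\frac{2A}{A^2-4Y^2\sin^2\alpha}=\frac{2(1+q)}{1-q}.$$
Since $1-q=(1-|z|)(1+|z|)\le2(1-|z|)$, this is at least $\frac2{2(1-|z|)}=\frac1{1-|z|}$.

**Proof of (c).** *This measures how well points of $\Gamma_j$ see the gap.* Take an automorphism of $\mathbb D$ carrying the endpoints of $I_j$ to $\pm i$. It carries $\Gamma_j$ to the circular arc or segment in $\mathbb D$ through $\pm i$ orthogonal to $\mathbb T$, which is the vertical diameter, and $I_j$ to one of the two half circles cut off by $\pm i$. At points of the vertical diameter the Poisson integrals of the indicators of the two half circles are equal by reflection, and they add up to $1$. So each is $\frac12$. The claim follows from the Möbius invariance of harmonic measure.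

**Proof of (d).** *We need the detours as a graph over $\mathbb T$.* The inequality $r^2-2r\cos\theta\sec\alpha_j+\sec^2\alpha_j\le\tan^2\alpha_j$ is $r^2+1\le2rc$. It fails for $r=0$, and for $r>0$ it is $r+\frac1r\le2c$. For $0<r<1$ the left side exceeds $2$, so $c>1$, which means $|\theta|<\alpha_j$. On $(0,1)$ the function $r+\frac1r$ is decreasing and equals $2c$ exactly at $r=\rho$. $\square$

As a check of (b), take $y_j=1$ and the deepest point $z=\sec\alpha-\tan\alpha$. With $s=\sin\alpha$ one finds $q=\frac{1-s}{1+s}$ and $B_j(z)=2(1+q)/(1-q)=2/s$. Directly, $P(z,e^{i\alpha})=\frac{1-q}{1+q-2z\cos\alpha}=\frac{2s/(1+s)}{2/(1+s)-2(1-s)}=\frac1s$, and the other term is equal.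

**The domain.** Define $\rho$ on $\mathbb T$ by the formula in (d) on each $I_j$ and by $\rho=1$ on $E$. On $I_j$ the function $1-\rho$ is continuous, tends to $0$ at the endpoints (there $c\to1$), and is at most $2\alpha_j$ by (a). Extended by $0$, these are nonnegative continuous functions supported on disjoint arcs. If there are infinitely many arcs, then $\alpha_j\to0$ because $\sum_j\alpha_j\le\pi$. So their sum $1-\rho$ is a uniform limit of continuous functions. Hence $\rho$ is continuous, and clearly $\rho>0$. Put
$$\Omega=\{r\zeta:\zeta\in\mathbb T,\ 0\le r<\rho(\zeta)\},\qquad J=\partial\Omega=\{\rho(\zeta)\zeta:\zeta\in\mathbb T\}=E\cup\bigcup_j\Gamma_j .$$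
The map $r\zeta\mapsto r\rho(\zeta)\zeta$, $r\ge0$, is a homeomorphism of the plane that carries $\mathbb D$ to $\Omega$ and $\mathbb T$ to $J$. So $\Omega\subset\mathbb D$ is a starlike Jordan domain containing $0$. If $y\in E$ and $0\le r<1$, then $ry\in\Omega$.

## Harmonic measure of $\Omega$ on $E$ and on the arcs $\Gamma_j$

Let $\psi:\mathbb D\to\Omega$ be a Riemann map with $\psi(0)=0$. By Carathéodory's theorem it extends to a homeomorphism $\overline{\mathbb D}\to\overline\Omega$. The harmonic measure of $\Omega$ at $z\in\Omega$ is the Borel probability measure on $J$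
$$\omega_z(A)=\int_{\psi^{-1}(A)}P(\psi^{-1}(z),y)\,dm(y),\qquad \omega=\omega_0,\quad \omega(A)=m(\psi^{-1}(A)).$$
For $\Omega=\mathbb D$ and $\psi(z)=z$ this is the Poisson kernel times $m$. For fixed $z$ the kernel lies between two positive constants, so $\omega_z$ and $\omega$ are mutually absolutely continuous. If $u$ is continuous on $\overline\Omega$ and harmonic in $\Omega$, then $u\circ\psi$ is continuous on $\overline{\mathbb D}$ and harmonic in $\mathbb D$. The Poisson formula becomes
$$u(z)=\int_Ju\,d\omega_z,\qquad z\in\Omega.\tag{4}$$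
Since $\Omega\subset\mathbb D$, we may use functions harmonic in the whole disk.

**Lemma 7.**

(i) $\omega(A)\le m(A)$ for Borel $A\subset E$.

(ii) If $A\subset E$ is Borel and $\omega(A)=0$, then $m(A)=0$.

(iii) $\displaystyle\int_{\Gamma_j}\frac{d\omega(z)}{1-|z|}\le2$ for every $j$.

**Proof of (i).** *This carries $m$-integrability and $m$-null sets on $E$ over to $\omega$.* By inner regularity of $\omega$ we may take $A$ compact. Let $\chi_n$ be continuous on $\mathbb T$ with $0\le\chi_n\le1$ and $\chi_n\downarrow1_A$. Then $u_n=P[\chi_n]$, with boundary values $\chi_n$, is continuous on $\overline{\mathbb D}$, harmonic in $\mathbb D$, nonnegative, and $u_n=\chi_n\ge1_A$ on $E$. By (4), $\omega(A)\le\int_Ju_n\,d\omega=u_n(0)=\int\chi_n\,dm\to m(A)$.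

**Proof of (ii).** *This is the statement that $\Omega$ still sees $E$.* If a Borel set $A\subset E$ has $\omega(A)=0$ and $m(A)>0$, it has a compact subset with the same two properties. So it suffices to let $A$ be compact with $\omega(A)=0$ and to show $m(A)=0$.

Take $\chi_n$, $u_n$ as in (i) and $z\in\Omega$, and let $n\to\infty$ in $u_n(z)=\int_Ju_n\,d\omega_z$. All $u_n$ lie between $0$ and $1$. On $E$, $u_n\to1_A$, and in $\mathbb D$, $u_n\to P[1_A]\le1$. By dominated convergence, and since $\omega_z(A)=0$,
$$P[1_A](z)=\omega_z(A)+\int_{\bigcup_j\Gamma_j}P[1_A]\,d\omega_z\le\sum_j\omega_z(\Gamma_j).$$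
Next take continuous $\kappa_n$ with $0\le\kappa_n\uparrow1_{I_j}$. By (4), $P[\kappa_n](z)=\int_JP[\kappa_n]\,d\omega_z\ge\int_{\Gamma_j}P[\kappa_n]\,d\omega_z$. Letting $n\to\infty$ and using Lemma 6(c),
$$P[1_{I_j}](z)\ge\int_{\Gamma_j}P[1_{I_j}]\,d\omega_z=\tfrac12\,\omega_z(\Gamma_j).$$
Summing over $j$ we obtain
$$P[1_A](z)\le2P[1_{\mathbb T\setminus E}](z),\qquad z\in\Omega.$$
Put $z=ry$ with $y\in A$, which lies in $\Omega$ for $0\le r<1$, and let $r\to1$. By Fatou's theorem on radial limits of Poisson integrals, for $m$-a.e. $y\in A$ the left side tends to $1$ and the right side to $0$. This is impossible at any single point, so $m(A)=0$.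

**Proof of (iii).** *This bounds the cost of a detour near its ends, where $1/(1-|z|)$ is unbounded.* For $0<s<1$ the function $B_j(sz)$ is continuous on $\overline{\mathbb D}$ and harmonic in $\mathbb D$. By (4), $\int_JB_j(sz)\,d\omega(z)=B_j(0)=2$. Let $s\to1$. On $\Gamma_j\subset\mathbb D$, $B_j(sz)\to B_j(z)$, and everything is nonnegative, so Fatou's lemma gives $\int_{\Gamma_j}B_j\,d\omega\le2$. Now apply Lemma 6(b). $\square$

The gap condition of Theorem 1 can now be read off. On $\Gamma_j$ we have $0<1-|z|\le2\alpha_j\le1$ by Lemma 6(a), so by the definition of $\varepsilon$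
$$h(1-|z|)\le\frac{\varepsilon(2\alpha_j)}{1-|z|}\quad\text{on }\Gamma_j,\qquad\text{hence}\qquad\int_{\Gamma_j}h(1-|z|)\,d\omega\le2\,\varepsilon(2\alpha_j).\tag{5}$$
A gap costs at most $2\varepsilon(2\alpha_j)$. The length of the gap enters this bound only through $\varepsilon$. For $M_n=e^{-c\sqrt n}$ the bound in (5) would be at least $c^2/2$ for every gap, however short, so it would not be summable over infinitely many gaps.

## Vanishing on $E$: the proof of Proposition 5

We use these facts. A function $G\in H^\infty$, the space of bounded analytic functions in $\mathbb D$, has radial limits a.e. on $\mathbb T$ and is the Poisson integral of its boundary function. So its supremum in $\mathbb D$ is the essential supremum on $\mathbb T$. The Fourier coefficients of the boundary function are the Taylor coefficients of $G$ for $n\ge0$ and $0$ for $n<0$. For real $u\in L^1(\mathbb T)$ the outer function $Q(\zeta)=\exp\int_{\mathbb T}\frac{x+\zeta}{x-\zeta}u(x)\,dm(x)$ satisfies $\log|Q|=P[u]$ in $\mathbb D$, and its boundary values satisfy $\log|Q|=u$ a.e. on $\mathbb T$.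

**Step 1: a common majorant on $J$.** *We bound all $\log|f_k|$ on $J$ by one $\omega$-integrable function.* Pass to a subsequence so that $\|f_k\|_h\le1$ and $\|f_{k+1}-f_k\|_{L^1(E)}\le2^{-k}$. Then
$$\Phi=\sup_k|f_k|\le|f_1|+\sum_k|f_{k+1}-f_k|\in L^1(E,m),$$
and $f_k\to\varphi$ on $E$ off a Borel $m$-null set, where we take $\varphi$ Borel. Define $\lambda\ge0$ on $J$ by
$$\lambda(z)=h(1-|z|)\ \text{ on }\ \bigcup_j\Gamma_j,\qquad\lambda=\log^+\Phi\ \text{ on }E.$$
It is Borel, since $h$ is monotone and $\Phi$ is a supremum of continuous functions. By (5), by $\log^+\Phi\le\Phi$, and by Lemma 7(i),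
$$\int_J\lambda\,d\omega\le2\sum_j\varepsilon(2\alpha_j)+\int_E\Phi\,d\omega\le2\sum_j\varepsilon(2\alpha_j)+\int_E\Phi\,dm<\infty .$$

**Step 2: bounded analytic functions.** *We move to $\mathbb D$ and divide by the majorant.* By Step 1, $\lambda\circ\psi\in L^1(\mathbb T)$. Let $Q$ be the outer function with $\log|Q|=\lambda\circ\psi$ a.e. on $\mathbb T$. Since $\lambda\ge0$, $|Q|\ge1$ in $\mathbb D$. Let $F_k=f_k\circ\psi$, which is continuous on $\overline{\mathbb D}$ and analytic in $\mathbb D$, and $G_k=F_k/Q\in H^\infty$. On $\psi^{-1}(\Gamma_j)$ we have $|F_k|\le e^{h(1-|\psi|)}=e^{\lambda\circ\psi}$, because $\|f_k\|_h\le1$. On $\psi^{-1}(E)$ we have $|F_k|\le\Phi\circ\psi\le e^{\lambda\circ\psi}$. So $|F_k|\le|Q|$ a.e. on $\mathbb T$, and $\|G_k\|_{H^\infty}\le1$.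

**Step 3: $G_k\to0$ weak-\* in $L^\infty(\mathbb T)$.** *This transfers $\|f_k\|_h\to0$ to the boundary.* For $\zeta\in\mathbb D$,
$$|G_k(\zeta)|\le|f_k(\psi(\zeta))|\le\|f_k\|_h\,e^{h(1-|\psi(\zeta)|)}\to0 .$$
By Cauchy's formula on $|\zeta|=\frac12$ and bounded convergence, every Taylor coefficient of $G_k$ tends to $0$. So every Fourier coefficient of the boundary function of $G_k$ tends to $0$, and $\int_{\mathbb T}\tau G_k\,dm\to0$ for every trigonometric polynomial $\tau$. These are dense in $L^1(\mathbb T)$ and $\|G_k\|_\infty\le1$, so the same holds for every $\tau\in L^1(\mathbb T)$.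

**Step 4: the limit on $\psi^{-1}(E)$.** *We compute the same limit pointwise and compare.* The $m$-null set in $E$ off which $f_k\to\varphi$ is $\omega$-null by Lemma 7(i). Hence $F_k\to\varphi\circ\psi$ and $G_k\to(\varphi\circ\psi)/Q$ $m$-a.e. on $\psi^{-1}(E)$. For $\tau\in L^\infty(\mathbb T)$, dominated convergence and Step 3, applied to $\tau1_{\psi^{-1}(E)}$, give
$$\int_{\psi^{-1}(E)}\tau\,\frac{\varphi\circ\psi}Q\,dm=\lim_k\int_{\psi^{-1}(E)}\tau\,G_k\,dm=0 .$$
As $\tau$ is arbitrary, $\varphi\circ\psi=0$ a.e. on $\psi^{-1}(E)$. In other words, $\omega(\{y\in E:\varphi(y)\ne0\})=0$.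

**Step 5: back to $m$.** *Harmonic measure of $\Omega$ sees $E$.* By Lemma 7(ii), $m(\{y\in E:\varphi(y)\ne0\})=0$. This proves Proposition 5, and with it Theorem 1 and Corollaries 2, 3 and 4. $\square$
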